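# The Gram determinant of the Möbius band

## A product formula for $D_n^{\mathit{Mb}}$

Let $T_k$ be the Chebyshev polynomials of the first kind, normalized by $T_0(d)=2$, $T_1(d)=d$, $T_{k+1}(d)=d\,T_k(d)-T_{k-1}(d)$, and put
$$D_{n,i}=\prod_{k=1+i}^n\bigl(T_{2k}(d)-2\bigr)^{\binom{2n}{n-k}} .$$

**Theorem 1.** Let $n\ge 1$. Let $\mathit{Mb}_n$ be the set of crossingless connections, without closed curves, between $2n$ marked points on the boundary of the Möbius band. For $m_i,m_j\in\mathit{Mb}_n$ let $\langle m_i,m_j\rangle_{\mathit{Mb}}=d^ax^by^cz^ew^f$ be the monomial that counts, by type, the simple closed curves obtained by gluing $m_i$ to the inversion of $m_j$ in a Klein bottle. Let $D_n^{\mathit{Mb}}$ be the determinant of the matrix of all these monomials. Then, in $\mathbb Z[d,w,x,y,z]$,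
$$D^{\mathit{Mb}}_n=\prod_{k=1}^n \bigl(T_k(d)+(-1)^kz\bigr)^{\binom{2n}{n-k}}\prod_{\substack{k=1\\ k\text{ odd}}}^n\bigl((T_k(d)-(-1)^kz)T_k(w)-2xy\bigr)^{\binom{2n}{n-k}}\prod_{\substack{k=1\\ k\text{ even}}}^n\bigl((T_k(d)-(-1)^kz)T_k(w)-2(2-z)\bigr)^{\binom{2n}{n-k}}\prod_{i=1}^{n-1} D_{n,i}.$$

The formula was conjectured by Chen, who verified it for $n\le4$; the problem is taken from Dionne Ibarra, Gabriel Montoya-Vega, "A Study of Gram Determinants in Knot Theory", arXiv:2402.09704 (2024). It was also known that $D_n^{\mathit{Mb}}$ is divisible by $(d-z)^{\binom{2n}{n-1}}$, by $(w(d+z)-2xy)^{\binom{2n}{n-1}}$ and by $((d^2-2-z)(w^2-2)-2(2-z))^{\binom{2n}{n-2}}$. None of this is used below.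

We abbreviate $T_k=T_k(d)$ and write $P_k=(T_k+z)T_k(w)-2xy$ for $k$ odd, $P_k=(T_k-z)T_k(w)-2(2-z)$ for $k$ even. The middle two products are then $\prod_{k=1}^nP_k^{\binom{2n}{n-k}}$.

## Arcs on a Möbius band, curves in a Klein bottle

**The diagrams.** Draw the Möbius band as a disk with a crosscap at its center: an annulus whose inner circle has its antipodal points identified. The image of the inner circle is the *core*; passing through the crosscap means crossing the core. On the outer circle fix $2n$ points labelled $1,\dots,2n$ counterclockwise. An element of $\mathit{Mb}_n$ joins them in pairs by disjoint arcs, up to isotopy fixing the boundary. The number of diagrams is $N=\sum_{k=0}^n\binom{2n}{k}$; we recover this count below.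

**The pairing.** Invert $m_j$ in the boundary circle. The marked points stay fixed and the crosscap moves outside. Glued to $m_i$, it gives disjoint simple closed curves in a Klein bottle, the union of two Möbius bands, with an inner crosscap (from $m_i$) and an outer one (from $m_j$). Up to homotopy there are five kinds of simple closed curves: $d$ (trivial), $x$ (meets the inner crosscap only), $y$ (the outer one only), $w$ (both), and $z$ (nontrivial, meets neither). The parities (inner, outer) of the numbers of passages through the two crosscaps depend only on the mod 2 homology class. They are $(1,0)$ for $x$, $(0,1)$ for $y$, $(1,1)$ for $w$, and $(0,0)$ for both $d$ and $z$. So *the parities together with triviality determine the type*. This is how we shall recognize curves.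

**The case $n=1$.** There are three diagrams: the arc $a$ running along the boundary segment from $1$ counterclockwise to $2$, the arc $b$ running along the other segment, and the arc $c$ through the crosscap. Gluing $a$ to $a$ gives a trivial circle. Gluing $a$ to $b$ gives a circle parallel to the boundary, of type $z$. Gluing $c$ with $a$ or $b$ gives one curve through one crosscap, and $c$ with $c$ gives $w$. Hence
$$D_1^{\mathit{Mb}}=\det\begin{pmatrix} d&z&y\\ z&d&y\\ x&x&w\end{pmatrix}=(d-z)\bigl((dw-xy)+(zw-xy)\bigr)=(d-z)\bigl((d+z)w-2xy\bigr),$$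
after subtracting row 2 from row 1 and expanding. This is Theorem 1 for $n=1$.

**Conventions.** Put $d=-A^2-A^{-2}$ with $A$ an indeterminate; nothing is lost, since $\mathbb Z[d]\hookrightarrow\mathbb Z[A^{\pm1}]$. Let $q=-A^2$ and $K=\mathbb Q(A,x,y,z)$. Then $d=q+q^{-1}$ and $T_k=q^k+q^{-k}$. Write $[m]=\frac{q^m-q^{-m}}{q-q^{-1}}$ and $[m]!=[1]\cdots[m]$. We shall use $[2]=d$, $[2k]=[k]T_k$ and $[2][a]=[a+1]+[a-1]$. Finally put
$$\zeta_0=z,\qquad \zeta_i=A^{2i}+A^{-2i}=(-1)^iT_i\quad(i\ge1).$$
These are pairwise distinct elements of $K$.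

## Annular diagrams acting on Möbius diagrams

The purpose of this section is to separate each Möbius diagram into an annular part and a standard crosscap part.

**Annular diagrams.** Let $\mathcal A(2m,2n)$ be the $K$-span of isotopy classes (rel boundary) of crossingless diagrams in the annulus with $2m$ points on the inner and $2n$ on the outer circle. Trivial circles are replaced by $d$ and essential circles are kept. The composition $\alpha\beta$ puts $\alpha$ around $\beta$, and $*$ is radial inversion. A diagram in $\mathcal A(2m,2n)$ is *monic* if all $2m$ inner points lie on through strands (strands from the inner to the outer circle). Let $\rho\in\mathcal A(2n,2n)$ be the one-click rotation, inner $p\mapsto$ outer $p+1$, so $\rho^*=\rho^{-1}$.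

Fix a ray from the inner to the outer circle, between the points $2n$ and $1$. Let $\kappa_p\in\mathcal A(2n,2n-2)$ be the cap joining the cyclically adjacent inner points $p,p+1$. For $p\le 2n-1$ it avoids the ray. In $\kappa_{2n}$ the arc joining $2n$ and $1$ crosses the ray once, and the through strands $j\mapsto j-1$ ($2\le j\le 2n-1$) avoid it. Put $u_p=\kappa_p^*$.

If a diagram has an arc with both ends on the inner circle, an innermost such arc cuts off a disc and joins adjacent points. So *every non-monic diagram is $\alpha'\kappa_p$ for some $p$* ($\alpha'$ may contain a rotation).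

**The modules $W_i$.** Let $B_i(2n)$ be the set of monic diagrams $2i\to2n$ without closed curves, modulo rotation of the inner circle. An arc with both ends on the outer circle cuts off a disc not meeting the inner circle, bounded by the arc and a segment of the outer circle. Call the endpoint at which this segment starts, read counterclockwise, *initial*. There are $n-i$ arcs. The set of initial endpoints determines the arcs by cyclic bracket matching (initial points are opening brackets, all others closing ones). The unmatched points are joined radially inwards, uniquely up to inner rotation. Any set of $n-i$ points occurs, because $n-i\le n+i$. Hence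
$$|B_i(2n)|=\binom{2n}{n-i}.$$

Let $W_i(2n)=KB_i(2n)$. $\mathcal A$ acts by stacking; non-monic results are $0$, trivial circles are $d$ and, for $i=0$, essential circles are $z$. (For $i\ge1$ a monic diagram has no essential circle.) This is well defined, since left multiples of non-monic diagrams are non-monic. Define $(a,b)_i$ on $W_i(2n)$ by evaluating $b^*a\in\mathcal A(2i,2i)$. For $i\ge 1$ the value is $d^{\#}$ if $b^*a$ is monic (it is then a power of $\rho$ times trivial circles), and $0$ otherwise; for $i=0$ it is $d^{\#}z^{\#}$. Here $\#$ stands for the respective numbers of circles. The form is symmetric and $(\alpha a,b)_i=(a,\alpha^*b)_i$. Let $\Delta_{n,i}$ be its Gram determinant on $B_i(2n)$; thus $\Delta_{n,n}=1$.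

*Examples.* $B_0(2)$ consists of the two arcs $u_1,u_2$, and $\Delta_{1,0}=\det\begin{pmatrix}d&z\\z&d\end{pmatrix}=d^2-z^2$. $B_1(4)$ consists of $u_1,\dots,u_4$. Here $(u_p,u_p)_1=d$, $(u_p,u_{p\pm1})_1=1$ and $(u_p,u_{p+2})_1=0$, because $\kappa_{p+2}u_p$ caps off the two through strands. The matrix is circulant with eigenvalues $d+2,d,d,d-2$, so $\Delta_{2,1}=d^2(d^2-4)=T_4-2$.

**The modules $V,V'$.** Let $V(2n)=K\,\mathit{Mb}_n$. $\mathcal A$ acts by gluing the annulus to the Möbius band along its boundary and evaluating closed curves: trivial $=d$, core $=x$, boundary-parallel $=z$. Let $V'$ be the same with $y$ in place of $x$. The form of the theorem extends to a bilinear form $\langle\,,\rangle:V(2n)\times V'(2n)\to K[w]$. For $\alpha\in\mathcal A(2m,2n)$, $v\in V(2m)$, $v'\in V'(2n)$,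
$$\langle\alpha v,v'\rangle=\langle v,\alpha^*v'\rangle, \tag{1}$$
because both sides evaluate the same system of curves in the Klein bottle.

**The diagrams $c_j$.** Let $c_j\in\mathit{Mb}_j$ consist of $2j$ equally spaced radial segments, forming $j$ arcs through the crosscap that join $p$ to $p+j$; $c_0=\emptyset$. Write $c_j'$ for the same diagram in $V'$. We need four facts.

* $\rho c_j=c_j$. Rotating a smaller concentric crosscap disk rigidly commutes with the antipodal identification, and a rotation by one click untwists the spiralling collar.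
* $\langle c_j,c_j'\rangle=w^j$. We get $j$ curves, each passing each crosscap once.
* For $j\ge2$, $\kappa_pc_j=u_{p'}c_{j-2}$ for some $p'$. The points $p,p+1,p+j,p+j+1$ are distinct modulo $2j$. Pull the cap through the crosscap: it becomes an arc parallel to the boundary joining the neighbours coming from $p+j$ and $p+j+1$. The other $j-2$ arcs cross the crosscap once each in antipodal order, and their position up to rotation is immaterial since $\rho c_{j-2}=c_{j-2}$.
* $\kappa_pc_1=x\,c_0$ in $V$ and $\kappa_pc_1'=y\,c_0'$ in $V'$, since the closed curve passes the crosscap once.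

**Lemma 1.** The map $\bigsqcup_{j=0}^nB_j(2n)\to\mathit{Mb}_n$, $a\mapsto ac_j$, is a bijection.

*Proof.* The map is well defined since $\rho c_j=c_j$.

*Surjective.* Isotope a diagram to meet the core in the minimal number $m$ of points and cut along the core. This gives an annular diagram with $2m$ inner points, placed antipodally. Suppose it has an arc with both ends on the inner circle; take an innermost one, joining adjacent points. If $m\ge2$, these two points are not antipodal, and the arc can be pushed through the core, which removes two intersections: a contradiction. If $m=1$, the two points are identified and the arc closes up, which is excluded. So all inner points lie on through strands, and the diagram is $ac_m$ with $a\in B_m(2n)$.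

*Injective.* In $ac_m$ exactly $m$ arcs meet the core an odd number of times, and this parity is a homotopy invariant of an arc; so $m$ and the through points of $a$ are determined. Every other arc is homotopic to one of the two boundary segments between its endpoints. These two are not homotopic to each other, since they differ by the boundary curve, which is not null-homotopic. So the initial endpoints, and hence $a\in B_m(2n)$, are determined. $\square$

In particular $|\mathit{Mb}_n|=\sum_j\binom{2n}{n-j}=N$.

**The filtration.** Put $V_{\le k}=\mathrm{span}\{ac_j:j\le k\}$. We claim $\beta c_j\in V_{\le j}$ for every annular diagram $\beta$, by induction on $j$. If $\beta$ is monic, $\beta c_j$ is a scalar times a basis element $ac_j$. If not, $\beta=\alpha'\kappa_p$, and $\beta c_j$ is $\alpha'u_{p'}c_{j-2}$ or $x\alpha'c_0$; the induction hypothesis applies. So $V_{\le k}$ is a submodule. Moreover $V_{\le0}= W_0$, and $a\mapsto ac_k$ gives $W_k\cong V_{\le k}/V_{\le k-1}$. The same holds for $V'$.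

## Cap-free vectors, and how far hand elimination goes

The filtration suggests block Gaussian elimination: correct $c_k$ by lower terms until all caps kill it.

**Lemma 2.** Suppose that for each $k\le n$ there are vectors $\hat c_k\in c_k+V_{\le k-1}(2k)$ and $\hat c'_k\in c'_k+V'_{\le k-1}(2k)$, fixed by $\rho$ and killed by all $\kappa_p$, with $\hat c_0=c_0$, $\hat c'_0=c'_0$. Put $\lambda_k=\langle\hat c_k,\hat c_k'\rangle$. Then $\lambda_0=1$ and
$$\langle a\hat c_k,b\hat c_l'\rangle=\delta_{kl}\,\lambda_k\,(a,b)_k\quad(a\in B_k(2n),\ b\in B_l(2n)),\qquad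
D_n^{\mathit{Mb}}=\Delta_{n,0}\prod_{k=1}^n\lambda_k^{\binom{2n}{n-k}}\Delta_{n,k}.\tag{2}$$
Moreover $\lambda_k=\langle\hat c_k,c_k'\rangle$, and this is a monic polynomial of degree $k$ in $w$ over $K$.

*Proof.* Since $\hat c_k$ is $\rho$-invariant, $a\hat c_k$ depends only on the class of $a$. By (1), $\langle a\hat c_k,b\hat c_l'\rangle=\langle b^*a\,\hat c_k,\hat c'_l\rangle$. If $k>l$, then $b^*a\in\mathcal A(2k,2l)$ contains an inner cap and kills $\hat c_k$. If $k<l$, move $a$ to the other side and use $a^*b$. If $k=l\ge1$, then $b^*a$ is either non-monic, which gives $0$, or $d^{\#}\rho^s$, which gives $d^{\#}\lambda_k$. If $k=l=0$, closed curves give $d^{\#}z^{\#}$. Clearly $\lambda_0=\langle\emptyset,\emptyset\rangle=1$.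

We have $a\hat c_k\in ac_k+V_{\le k-1}$. So $\{a\hat c_k\}$ and $\{a\hat c'_k\}$ are unitriangular over the basis $\{ac_k\}=\mathit{Mb}_n$ (ordered by $k$), and $D_n^{\mathit{Mb}}$ is the product of the block determinants $\det(\lambda_k(a,b)_k)$. This is (2).

Finally $\hat c'_k-c'_k\in V'_{\le k-1}=\mathrm{span}\{b\hat c'_l:l<k\}$ is orthogonal to $\hat c_k$, so $\lambda_k=\langle\hat c_k,c'_k\rangle$. The coefficients of $\hat c_k$ lie in $K$, hence are free of $w$. We have $\langle c_k,c_k'\rangle=w^k$. For $l<k$, $\langle bc_l,c'_k\rangle$ contains at most $l$ curves of type $w$, since each of them uses one of the $l$ passages through the inner crosscap. $\square$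

**$k=1$.** Try $\hat c_1=c_1-s(u_1+u_2)c_0$. Then $\kappa_1\hat c_1=(x-s(d+z))c_0$, and the same for $\kappa_2$. So $s=\frac{x}{d+z}$, and
$$\lambda_1=\langle \hat c_1,c'_1\rangle=w-\frac{2xy}{d+z}.$$

**$k=2$.** Name the elements of $B_0(4)$ by their initial sets. Let $S$ be the sum of the nested diagrams $\{1,2\},\{2,3\},\{3,4\},\{4,1\}$, and let $S'=\{1,3\}+\{2,4\}$. Try $\hat c_2=c_2+p\,S+p'S'$, which is $\rho$-invariant. It suffices to check $\kappa_1\hat c_2=0$: as $\kappa_{p+1}\rho$ equals $\kappa_p$ up to a rotation on the outside, a $\rho$-invariant vector killed by $\kappa_1$ is killed by all $\kappa_p$. With $a=u_1c_0$, $b=u_2c_0$ in $V(2)$, applying $\kappa_1$ gives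
$$c_2\mapsto a;\quad \{1,2\}\mapsto a,\ \{2,3\}\mapsto z\,a,\ \{3,4\}\mapsto a,\ \{4,1\}\mapsto d\,b;\quad \{1,3\}\mapsto d\,a,\ \{2,4\}\mapsto b .$$
For instance, in $\{2,3\}$ the long arc from $2$ to $1$ closes up with the cap to a boundary-parallel curve, and the arc $3$–$4$ survives as $a$. So we need $1+p(2+z)+p'd=0$ and $pd+p'=0$, that is, $p=\frac1{d^2-2-z}$ and $p'=-pd$. By (1), $\langle\{1,2\},c_2'\rangle=\langle u_1c_0,\kappa_2c'_2\rangle=\langle u_1c_0,u_2c'_0\rangle=z$, and $\langle\{1,3\},c_2'\rangle=\langle u_1c_0,u_1c_0'\rangle=d$; by rotation all nested diagrams give $z$ and both elements of $S'$ give $d$. Hence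
$$\lambda_2=w^2+4zp+2dp'=w^2+\frac{4z-2d^2}{d^2-2-z}=T_2(w)-\frac{2(2-z)}{T_2-z}.$$

**Where this stops.** For $k=3$ a rotation-invariant candidate has one unknown for each rotation orbit in $B_2(6)$, $B_1(6)$, $B_0(6)$, that is, $1+3+4=8$ unknowns, and $\kappa_1\hat c_3=0$ is a system in the $11$-dimensional space $V(4)$. The systems grow with $k$, and nothing so far shows that they are solvable.

We do not really want $\hat c_k$, only the numbers $\lambda_k$. So expand $c_j=\sum_{i\le j}y_{ji}\hat c_i$ with $y_{ji}\in W_i(2j)$, and similarly $c'_j=\sum_i y'_{ji}\hat c'_i$, and pair. By (2),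
$$w^j=\sum_{i=0}^j\beta_{ji}\lambda_i,\qquad \beta_{ji}=(y_{ji},y'_{ji})_i\in K .$$
But *every* sequence of monic polynomials $\lambda_i$ of degree $i$ with $\lambda_0=1$ satisfies such equations, with $\beta_{ji}$ the coefficients of $w^j$ in the basis $(\lambda_i)$. One family of equations carries no information about $\lambda$. A second family is needed, with the same $\beta_{ji}\lambda_i$ but weighted by known, distinct scalars. Such weights come from an operator that commutes with all of $\mathcal A$ and acts on the $i$-th layer by a scalar. The next section constructs one; the same operator also proves that the $\hat c_k$ exist.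

## The circle passing over everything

**Step 1: a central element.** The purpose is to build an endomorphism commuting with all annular diagrams. Let $Z=Z_{2n}\in\mathcal A(2n,2n)$ be the Kauffman bracket resolution (crossing $=A(\cdot)+A^{-1}(\cdot)$) of an essential circle passing **over** the $2n$ radial strands. We claim
$$Z_{2n}\alpha=\alpha Z_{2m}\qquad\text{for all }\alpha\in\mathcal A(2m,2n).$$
Let $\alpha$ be crossingless. Move the circle over $\alpha$ from the outer to the inner side through embedded circles. As $\alpha$ has no crossings, there are no triple points; only planar isotopies and Reidemeister II moves (at tangencies) occur. The bracket is invariant under the latter. Of the four states at the two crossings of a bigon, one (weight $AA^{-1}=1$) is the uncrossed picture. The other three are one and the same other picture, with weights $A^2$, $A^{-2}$ and $1\cdot d$ (one trivial circle). Their sum is $A^2+A^{-2}+d=0$.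

**Step 2: the states of $Z_{2n}$, $n\ge1$.** Let "right" mean counterclockwise. At each strand one smoothing sends the inner end to the right along the circle and the outer end to the left (letter R); the other does the opposite (letter L). By rotational symmetry all R's have the same weight $A^{\pm1}$ and all L's the inverse weight. On the segment of the circle between strands $p$ and $p+1$,

* RL gives an inner cap at $p,p+1$;
* LR gives an outer cup at $p,p+1$;
* equal letters give a shift.

Hence
$$Z_{2n}=A^{2n}\rho^{\delta}+A^{-2n}\rho^{-\delta}+(\text{mixed states}),\qquad \delta=\pm1. \tag{3}$$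
In a mixed state both patterns RL and LR occur. For every $p$ with RL and every $p'$ with LR (so $p\ne p'$) the state can be written as $\alpha'\kappa_p$ and as $u_{p'}\alpha''$.

**Step 3: $Z$ acts on $W_k$ by $\zeta_k$.** For $k\ge1$ the identity diagram generates $W_k$. On it mixed states give $0$, since they are non-monic, and $\rho$ gives $1$, so $Z$ acts by $A^{2k}+A^{-2k}=\zeta_k$. For general $a\in W_k(2n)$, $Za=aZ_{2k}=\zeta_ka$. For $k=0$, $Z_0$ is the essential circle, so $Z$ acts by $z=\zeta_0$.

**Step 4: existence of $\hat c_k$.** On the filtration quotients of $V(2n)$, $Z$ acts by the distinct scalars $\zeta_0,\dots,\zeta_n$. So $\prod_k(Z-\zeta_k)=0$ on $V(2n)$, and $V=\bigoplus_kV^{(k)}$ with $V^{(k)}=\ker(Z-\zeta_k)$. Each $V^{(k)}$ is a submodule, and the spectral projections $\pi_k$, being polynomials in $Z$, commute with $\mathcal A$. As $Z-\zeta_k$ is invertible on $V/V_{\le k}$ and on $V_{\le k-1}$, we have $V^{(k)}\subset V_{\le k}$ and $V^{(k)}\cap V_{\le k-1}=0$; it projects isomorphically onto $V_{\le k}/V_{\le k-1}\cong W_k$.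 Put
$$\hat c_k=\pi_kc_k\in V(2k).$$
Then $\hat c_k\in c_k+V_{\le k-1}$, because $\pi_k$ induces the identity on the $k$-th quotient. Next, $\rho\hat c_k=\pi_k\rho c_k=\hat c_k$. Finally $\kappa_p\hat c_k\in V^{(k)}(2k-2)\cong W_k(2k-2)=0$. Also $\hat c_0=c_0$. The same construction in $V'$ gives $\hat c_k'$. So the hypotheses of Lemma 2 hold, and with these vectors (2) is proved. From now on $\lambda_k=\langle\hat c_k,\hat c_k'\rangle$ for them.

*Check at $k=1$.* Here $Z_2=A^2\rho^{\delta}+A^{-2}\rho^{-\delta}+u_2\kappa_1+u_1\kappa_2$, so $Zc_1=\zeta_1c_1+x(u_1+u_2)c_0$, and $Z=z$ on $V_{\le0}$. Thus $\hat c_1=\frac{Z-z}{\zeta_1-z}c_1=c_1-\frac{x}{d+z}(u_1+u_2)c_0$, as found by hand.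

It remains to compute $\Delta_{n,i}$ and $\lambda_k$.

## Jones–Wenzl projectors and Temperley–Lieb cell determinants

The determinants $\Delta_{n,i}$ will be reduced to diagrams that avoid the ray. This section treats those. A *line diagram* is a diagram in a rectangle, equivalently an annular diagram avoiding the ray; odd numbers of points are allowed. The inner points are the bottom, the outer points the top. $TL_m$ is the algebra of line diagrams $m\to m$, and $U_p=u_p\kappa_p$.

**Projectors.** Put $f_0=1$, $f_1=1$ and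
$$f_{m+1}=f_m\otimes1-\tfrac{[m]}{[m+1]}(f_m\otimes1)U_m(f_m\otimes1)\qquad(m\ge1);$$
for example $f_2=1-\frac1dU_1$. By induction, for $m\ge1$: $f_m$ has identity coefficient $1$, $f_m^*=f_m$, $U_pf_m=0$ for $1\le p<m$, $f_m^2=f_m$, and the partial trace, which closes the last strand, is $\mathrm{ptr}f_m=\frac{[m+1]}{[m]}f_{m-1}$. For $m=1$ this says $\mathrm{ptr}\,1=d=[2]/[1]$. For the step $m\to m+1$:

* The first two claims are clear, since every diagram in the second term passes through $U_m$. Also $U_pf_{m+1}=0$ for $p<m$, since $U_p(f_m\otimes 1)=0$.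
* $U_m(f_m\otimes1)U_m=(\mathrm{ptr}f_m\otimes1_2)U_m=\frac{[m+1]}{[m]}(f_{m-1}\otimes1_2)U_m$. The element $f_{m-1}\otimes1_2$ commutes with $U_m$, and $(f_{m-1}\otimes1)f_m=f_m$, because non-identity diagrams of $f_{m-1}$ end in a cap. So $U_mf_{m+1}=U_m(f_m\otimes1)-U_m(f_{m-1}\otimes 1_2)(f_m\otimes1)=0$.
* A non-identity line diagram $m+1\to m+1$ has a bottom cap, so $f_{m+1}f_{m+1}=f_{m+1}$. Here we use that $U_pf=0$ implies $\kappa_pf=0$, as $\kappa_pU_p=d\kappa_p$.
* $\mathrm{ptr}U_m=1$, so $\mathrm{ptr}f_{m+1}=\bigl(d-\frac{[m]}{[m+1]}\bigr)f_m=\frac{[m+2]}{[m+1]}f_m$.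

Hence $\kappa_pf_m=0=f_mu_p$ for $1\le p<m$. These properties determine $f_m$: if $f'$ has identity coefficient $1$ and is killed by caps and cups on both sides, then $f_m=f_mf'=f'$. In particular $f_m$ is invariant under left–right reflection.

**Cell forms.** For monic line diagrams $a,b:t\to N$ let $g(a,b)=d^{\#}$ if $b^*a$ is monic (then it is the identity times circles), and $0$ otherwise. Let $C(N,t)$ be the determinant of $g$, and $s(N,t)$ the number of monic line diagrams, $N\equiv t$ mod 2.

A monic diagram $t\to N$ with $N\ge1$ is of exactly one of two types: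

* type 1, $b\otimes1$ with $b:t-1\to N-1$ monic (the last top point is on a through strand);
* type 2, $(b\otimes1)(1_t\otimes\cup)$ with $b:t+1\to N-1$ monic (the last top point is on an arc; cut that arc open, so that its left end becomes the last through strand of $b$).

So $s(N,t)=s(N-1,t-1)+s(N-1,t+1)$ for $t\ge0$, with $s(N,-1)=0$ and $s(0,0)=1$. By Pascal's rule the solution is
$$s(N,t)=\binom{N}{(N-t)/2}-\binom N{(N-t)/2-1}.$$

**Lemma 3.**
$$C(N,t)=\prod_{l\ge1}\Bigl(\tfrac{[t+1+l]}{[l]}\Bigr)^{s(N,t+2l)}.\tag{4}$$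

*Proof.* Let $N>t\ge0$. We make type 2 orthogonal to type 1. Replace the type 2 diagram given by $b$ with
$$a'=(b\otimes 1)(f_{t+1}\otimes1)(1_t\otimes\cup),$$
working modulo non-monic diagrams.

*The change of basis is unitriangular.* A non-identity diagram of $f_{t+1}$ is $E_1E_2$ with $E_2:t+1\to r$, $r\le t-1$. The diagram $(E_2\otimes1)(1_t\otimes\cup):t\to r+1$ is non-monic unless $r+1=t$ and it is the identity. In the latter case the contribution is $bE_1\otimes1$, which is of type 1 or non-monic. So $a'$ is the type 2 diagram plus type 1 terms.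

*Orthogonality.* Pairing $a'$ with $b'\otimes 1$ involves $b'^*b:t+1\to t-1$, which contains a cap killing $f_{t+1}$.

*The type 2 block.* If $a',a''$ come from $b,b''$, then $b''^*b$ is $g(b,b'')\cdot1$ or non-monic, and $f_{t+1}$ kills the non-monic case. Therefore $g(a',a'')=g(b,b'')\frac{[t+2]}{[t+1]}$ by the partial trace.

On type 1, $g(b\otimes1,b'\otimes1)=g(b,b')$. So, with $C(N-1,-1)=1$,
$$C(N,t)=C(N-1,t-1)\,C(N-1,t+1)\,\Bigl(\tfrac{[t+2]}{[t+1]}\Bigr)^{s(N-1,t+1)} .$$
The right side of (4) is $1$ for $N=t$ and for $t=-1$. It satisfies the recursion: put $e_m=s(N-1,t+2m-1)$, so $s(N,t+2l)=e_l+e_{l+1}$. For $m\ge2$ the base of the exponent $e_m$ is $\frac{[t+m+1]}{[m]}\cdot\frac{[t+m]}{[m-1]}$ on the left, and $\frac{[t+m]}{[m]}\cdot\frac{[t+m+1]}{[m-1]}$ on the right. For $m=1$ it is $[t+2]$ on the left and $[t+1]\cdot\frac{[t+2]}{[t+1]}$ on the right. $\square$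

For instance $C(2,0)=d$ and $C(3,1)=\det\begin{pmatrix}d&1\\1&d\end{pmatrix}=d^2-1=[3]$, as (4) says.

Write $C_{n,k}=C(2n,2k)$ and $s_{n,k}=s(2n,2k)$. By telescoping, $\sum_{k\ge l}s_{n,k}=\binom{2n}{n-l}$.

## The annular determinants $\Delta_{n,i}$

**Proposition 1.** $\Delta_{n,0}=\prod_{k=1}^n(T_k^2-z^2)^{\binom{2n}{n-k}}$, and for $i\ge1$, $\Delta_{n,i}=\prod_{k=i+1}^n(T_{2k}-2)^{\binom{2n}{n-k}}=D_{n,i}$.

Fix $i\ge0$ and write $\zeta=\zeta_i$, $(\,,)=(\,,)_i$. *Line caps* are the $\kappa_p\in\mathcal A(2k,2k-2)$ with $p\le2k-1$. For $k\ge i$ let $D_k\in B_i(2k)$ be the diagram with $k-i$ nested arcs $p\leftrightarrow2k+1-p$ $(1\le p\le k-i)$ whose discs contain the outer end of the ray; the other points are through. Put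
$$h_k=f_{2k}D_k\in W_i(2k),\qquad \nu_k=(h_k,h_k).$$
For example, with $i=0$: $D_1=u_2$, $h_1=u_2-\frac zdu_1$, $\nu_1=d-\frac{z^2}d$.

**Step 1: only $D_k$ survives the projector.** We claim that every $b\in B_i(2k)$ other than $D_k$ has an innermost arc joining $p,p+1$ with $p\le 2k-1$ (along the segment avoiding the ray). The discs of the arcs are nested or disjoint, and each contains an innermost one. If there are no arcs, then $k=i$ and $b=D_k$. Suppose the only innermost arc is $(2k,1)$. Then the discs form a chain around it. Every point inside a disc is an endpoint of an arc of the chain, since through points are never inside discs. So the segment of the second disc contains exactly its own endpoints and $2k,1$, and its arc is $(2k-1,2)$, and so on; $b=D_k$.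

Consequently $f_{2k}b=0$ for $b\ne D_k$, since then $b=u_pb'$ with $p\le2k-1$. Hence $f_{2k}W_i(2k)=Kh_k$. Moreover, *if $v\in W_i(2k)$ is killed by all line caps, then $v=f_{2k}v\in Kh_k$*, because every non-identity diagram of $f_{2k}$ is $\alpha\kappa_p$ with $p\le2k-1$.

**Step 2: a basis adapted to the line.** *The map $(k,a)\mapsto aD_k$, with $i\le k\le n$ and $a:2k\to2n$ a monic line diagram, is a bijection onto $B_i(2n)$.* A cup of $a$ does not meet the ray, and the inner end of the ray is outside its disc; so the outer end is outside too. An arc of $D_k$, extended through $a$, meets the ray exactly once, so its disc contains the outer end. Thus the cups of $a$ are exactly the arcs of $aD_k$ whose discs do not contain the outer end of the ray. A monic line diagram is determined by its cups, so the map is injective. The numbers agree: $\sum_{k\ge i}s_{n,k}=\binom{2n}{n-i}$.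

Let $F_{<k}(2n)=\mathrm{span}\{aD_m:m<k,\ a\text{ monic line}\}$. For every line diagram $\alpha:2m\to2n$ with $m<k$ we have $\alpha D_m\in F_{<k}(2n)$, by induction on $m$. If $\alpha$ is monic up to circles this is the definition. If not, $\alpha=\alpha'\kappa_p$ with a line cap and a line diagram $\alpha'$ (up to a power of $d$). By the bijection, $\kappa_pD_m\in W_i(2m-2)$ is a combination of $a''D_{m'}$ with $m'\le m-1$, and the induction hypothesis applies to $\alpha'a''$.

Now let $a:2k\to 2n$ be monic. A non-identity diagram of $f_{2k}$ is $E_1E_2$ with $E_2:2k\to2l$, $l<k$; $E_2D_k\in W_i(2l)$ is a combination of $a''D_m$ with $m\le l$, and $aE_1a''$ is a line diagram. So $ah_k\in aD_k+F_{<k}(2n)$. Thus $\{ah_k\}$ is a basis of $W_i(2n)$, unitriangular over $B_i(2n)$. In particular $h_k\ne0$.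

**Step 3: orthogonality.** $(ah_k,bh_l)=(b^*ah_k,h_l)$ is $0$ for $k>l$, since the line diagram $b^*a$ then has a line cap, which kills $h_k$; for $k<l$ use symmetry. For $k=l$ it is $g(a,b)\nu_k$. Hence
$$\Delta_{n,i}=\prod_{k=i}^nC_{n,k}\,\nu_k^{s_{n,k}}.\tag{5}$$

**Step 4: reducing $\nu_k$ to one scalar.** $\nu_i=1$, since $h_i=\mathrm{id}$. Let $k>i$. For $1\le p\le2k-3$, $\kappa_p\kappa_{2k}$ has an inner arc joining $p+1,p+2$ and avoiding the ray, so it is $\alpha\kappa_{p+1}$ and kills $h_k$. So $\kappa_{2k}h_k\in W_i(2k-2)$ is killed by all line caps, and by Step 1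
$$\kappa_{2k}h_k=\theta_kh_{k-1},\qquad\theta_k\in K.$$
As $D_k=u_{2k}D_{k-1}=\kappa_{2k}^*D_{k-1}$ and $f_{2k}^*=f_{2k}=f_{2k}^2$,
$$\nu_k=(h_k,D_k)=(\kappa_{2k}h_k,D_{k-1})=\theta_k(h_{k-1},D_{k-1})=\theta_k\nu_{k-1}.$$

**Step 5: the projected rotation.** We show $f_{2k}\rho^{\pm1}h_k=\sigma_kh_k$ with $\sigma_k=\zeta/(A^{2k}+A^{-2k})$. By Step 1, $f_{2k}\rho^{\pm1}h_k=\sigma_\pm h_k$. Reflection of the annulus in the ray fixes $f_{2k}$ and $D_k$ and exchanges $\rho^{\pm1}$, so $\sigma_+=\sigma_-=:\sigma_k$. Now apply $f_{2k}$ to $Zh_k=\zeta h_k$, using (3) with $2k$ strands. A mixed state with an inner cap $\kappa_p$, $p\ne2k$, kills $h_k$. Otherwise its inner cap is at $p=2k$, so it has an outer cup $u_{p'}$ with $p'\ne2k$, and $f_{2k}u_{p'}=0$. Hence $(A^{2k}+A^{-2k})\sigma_k=\zeta$.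

**Step 6: $\theta_k\ne0$.** We shall divide by $\nu_k$, so this is needed. For $2\le p\le2k-1$, $\kappa_p\rho$ has an inner arc joining $p-1,p$, so it is $\alpha\kappa_{p-1}$ and kills $h_k$. Next, $\kappa_1\rho=\kappa_{2k}$: the strands $j\mapsto j+1\mapsto j-1$ ($2\le j\le2k-1$) avoid the ray, and the arc joining $2k$ and $1$ crosses it once. So
$$\kappa_1\rho h_k=\theta_kh_{k-1},\qquad \kappa_p\rho h_k=0\quad(2\le p\le2k-1).$$
If $\theta_k=0$, then $\rho h_k$ is killed by all line caps, so $\rho h_k=f_{2k}\rho h_k=\sigma_kh_k$. But $\rho^{2k}$ acts as $1$ on $W_i(2k)$, since a full outer twist can be moved to the inner circle. So $\sigma_k$ would be a root of unity in $K$, that is, $\pm1$. However, $\sigma_k$ is nonconstant, because $i\ne k$. This contradiction shows $\theta_k\ne0$; hence all $\nu_k\ne0$.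

**Step 7: the rotated vector.** With $\gamma_m=(-1)^{m-1}[2k-m]/[2k]$ we claim
$$\rho h_k=\sigma_kh_k+\theta_k\sum_{m=1}^{2k-1}\gamma_mu_mh_{k-1}.\tag{6}$$
By $[2][a]=[a+1]+[a-1]$ we have $d\gamma_1+\gamma_2=1$, and $\gamma_{p-1}+d\gamma_p+\gamma_{p+1}=0$ for $2\le p\le2k-1$ (note $\gamma_{2k}=0$). Further, $\kappa_pu_p=d$ and $\kappa_pu_{p\pm1}=1$. If $|m-p|\ge2$, then $\kappa_pu_m=u_{m'}\kappa_{p'}$ with a line cap $\kappa_{p'}$ ($p'=p$ if $m>p$, and $p'=p-2$ if $m<p$), so $\kappa_pu_mh_{k-1}=0$. Together with Step 6, the difference of the two sides of (6) is killed by all line caps, so $f_{2k}$ fixes it. But $f_{2k}$ also sends it to $0$, by Step 5 and $f_{2k}u_m=0$. So it vanishes.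

**Step 8: solving for $\theta_k$.** As $\rho^*=\rho^{-1}$, $\rho$ is an isometry. Also $(\rho h_k,h_k)=(f_{2k}\rho h_k,h_k)=\sigma_k\nu_k$. Pair (6) with $\rho h_k$:
$$\nu_k=\sigma_k^2\nu_k+\theta_k\sum_m\gamma_m(h_{k-1},\kappa_m\rho h_k)=\sigma_k^2\nu_k+\theta_k^2\gamma_1\nu_{k-1}=\nu_k\Bigl(\sigma_k^2+\theta_k\tfrac{[2k-1]}{[2k]}\Bigr).$$
Divide by $\nu_k\ne0$. As $\sigma_k^2=\zeta^2/T_k^2$ and $[2k]=[k]T_k$,
$$\theta_k=\frac{[2k]}{[2k-1]}\Bigl(1-\frac{\zeta^2}{T_k^2}\Bigr)=\frac{(T_k^2-\zeta^2)[k]^2}{[2k-1][2k]} .$$
For $i\ge1$, $\zeta^2=T_i^2$, and $T_l^2-T_i^2=T_{2l}-T_{2i}=(q-q^{-1})^2[l+i][l-i]$, while $T_{2l}-2=(q-q^{-1})^2[l]^2$. So $\theta_l=(T_{2l}-2)\frac{[l+i][l-i]}{[2l-1][2l]}$. Multiplying over $i<l\le k$ gives, in all cases,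
$$\nu_k=\frac{[k+i]!\,[k-i]!}{[2k]!}\prod_{l=i+1}^kt_l,\qquad t_l=T_l^2-z^2\ (i=0),\quad t_l=T_{2l}-2\ (i\ge1).\tag{7}$$

**Step 9: cancellation.** By (4) with $m=k+l$, collecting the exponent $s_{n,m}$,
$$\prod_{k=i}^nC_{n,k}=\prod_m\Bigl(\prod_{k=i}^{m-1}\tfrac{[k+m+1]}{[m-k]}\Bigr)^{s_{n,m}}=\prod_m\Bigl(\tfrac{[2m]!}{[m+i]!\,[m-i]!}\Bigr)^{s_{n,m}} .$$
This cancels the quantum factorials of (7) in (5) and leaves $\prod_{l>i}t_l^{\sum_{m\ge l}s_{n,m}}=\prod_{l>i}t_l^{\binom{2n}{n-l}}$. This proves Proposition 1. $\square$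

## Evaluating $\langle Zc_j,c_j'\rangle$ in the Klein bottle

This computes the left side of the second family of equations. Write $w=t+t^{-1}$, $\mu=A^2t+A^{-2}t^{-1}$, $\nu=A^{-2}t+A^2t^{-1}$.

**Proposition 2.** For $j\ge1$, $\langle Zc_j,c'_j\rangle=\mu^j+\nu^j+2^j\eta_j$, with $\eta_j=z-2$ for $j$ even and $\eta_j=xy$ for $j$ odd.

*Check at $j=1$.* From $Zc_1=\zeta_1c_1+x(u_1+u_2)c_0$ and $\langle u_pc_0,c_1'\rangle=\langle c_0,\kappa_pc_1'\rangle=y$ we get $(A^2+A^{-2})w+2xy$, as claimed.

**Step 1: a model.** The Klein bottle of the theorem is the double of the Möbius band, the inversion being the exchange of the two copies. Realize it as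
$$(\mathbb R/2\mathbb Z)\times[0,1]/\bigl((s,0)\sim(1-s,1)\bigr).$$
The set $C=\{s=0\}\cup\{s=1\}$ is one simple closed curve. It separates the surface into the Möbius bands $\{0\le s\le1\}$ (inner) and $\{1\le s\le2\}$ (outer), with cores $\{s=\frac12\}$ and $\{s=\frac32\}$. The involution $(s,h)\mapsto(-s,h)$ is compatible with the gluing: $(-s,0)\sim(1+s,1)$, and $1+s\equiv-(1-s)$ mod 2. It fixes $C$ pointwise and exchanges the bands, so it plays the role of the inversion.

Take $j$ horizontal circles $h=\mathrm{const}$. Going down along $C$, one meets $j$ points on $s=0$ and then, after passing $(0,0)\sim(1,1)$, $j$ points on $s=1$ in the same height order. Each horizontal circle joins the $p$-th point to the $(p+j)$-th on either side, crossing each core once. So this is $c_j$ glued to $c'_j$, and $\langle Zc_j,c_j'\rangle$ is the evaluation of the resolved diagram of the $j$ horizontal circles with the curve $C$ passing over them (with respect to an orientation of an annular neighbourhood of $C$).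

**Step 2: weights of the smoothings.** Let U, D, L, R be the ends (up, down, left, right) at a crossing. At $s=0$ the smoothing $\{UR,DL\}$ has weight $A^\varepsilon$ and $\{UL,DR\}$ has weight $A^{-\varepsilon}$, for a fixed $\varepsilon=\pm1$. Transport along $C$ through the gluing preserves up and down and reflects $s\mapsto1-s$. So at $s=1$ it is $\{UL,DR\}$ that has weight $A^\varepsilon$ and $\{UR,DL\}$ that has weight $A^{-\varepsilon}$. The claim is symmetric under $A\leftrightarrow A^{-1}$ (which exchanges $\mu,\nu$ and fixes $d$), so take $\varepsilon=1$.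

**Step 3: a transfer element.** Let $\mathcal E$ be the $K[w]$-algebra of crossingless diagrams in the annulus $(\mathbb R/2\mathbb Z)\times[0,1]$ with points $s=0,1$ at bottom and top, trivial circles $=d$, essential circles $=w$. It is spanned by $\tau^k$ ($k\in\mathbb Z$; $\tau$ shifts by $+1$ going up) and $\cup_a\cap_b$ with $a,b\in\{F,B\}$. Here $\cup_a$ joins the two top points and $\cap_b$ the two bottom points, $F$ means through the front $0<s<1$, and $B$ through the back $1<s<2$. The four states at one horizontal circle are: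

* $\{UR,DL\}$ at $0$ and $\{UL,DR\}$ at $1$: the upper ends are joined in front, the lower ends behind; $\cup_F\cap_B$, weight $A^2$;
* $\{UL,DR\}$ at $0$ and $\{UR,DL\}$ at $1$: $\cup_B\cap_F$, weight $A^{-2}$;
* $\{UR,DL\}$ at both: each lower end runs left to the next upper end; $\tau^{-1}$, weight $1$;
* $\{UL,DR\}$ at both: $\tau$, weight $1$.

So $\langle Zc_j,c_j'\rangle=\omega(X^j)$ with
$$X=A^2\cup_F\cap_B+A^{-2}\cup_B\cap_F+\tau+\tau^{-1},$$
where $\omega:\mathcal E\to K[w]$ closes a diagram up by the gluing and evaluates. This is consistent: an essential circle of the annulus crosses each core an odd number of times, so it has type $w$.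

**Step 4: values of $\omega$.** The reflection $s\mapsto1-s$ preserves the front and the back interval. So the closure of $\cup_a\cap_b$ is a trivial circle if $a=b$, and a curve crossing each core once if $a\ne b$: $\omega(\cup_a\cap_b)=d$, respectively $w$. Draw $\tau^k$ with the lines $s=s_0+kh$, $s_0\in\{0,1\}$.

* *$k$ even.* The top of each line is glued to the bottom of the other. There is one closed curve, of degree $\pm2$ over the circle of heights, hence nontrivial. It meets each core $|k|$ times, an even number. So $\omega(\tau^k)=z$.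
* *$k$ odd.* Each line closes up, giving two curves. If $|k|=2l+1$, one curve meets one core $l+1$ times and the other core $l$ times; for the second curve the numbers are interchanged. So one curve has type $x$ and the other type $y$, and $\omega(\tau^k)=xy$.

**Step 5: comparing $\omega$ with a trace.** Let $P=\tau+\tau^{-1}$, let $I=\mathrm{span}_{K[w]}\{\cup_a\cap_b\}$, a two-sided ideal, and let $U=K[w]\cup_F\oplus K[w]\cup_B$, a left $\mathcal E$-module by stacking. There $\cap_a\cup_a=d$, $\cap_F\cup_B=\cap_B\cup_F=w$, and $\tau^{\pm1}$ exchanges $\cup_F$ and $\cup_B$. For $e=\cup_a\cap_b$ we have $\operatorname{tr}_U(e)=\cap_b\cup_a=\omega(e)$. So $\omega=\operatorname{tr}_U$ on $I$. As $X^j-P^j\in I$,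
$$\omega(X^j)=\omega(P^j)+\operatorname{tr}_U(X^j)-\operatorname{tr}_U(P^j).$$
In $P^j$ only powers $\tau^k$ with $k\equiv j$ mod 2 occur, with coefficients summing to $2^j$; so $\omega(P^j)=2^jz$ for $j$ even and $2^jxy$ for $j$ odd. On $U$, $P$ is twice the swap, so $\operatorname{tr}_U(P^j)=2^j+(-2)^j$. Finally
$$X\cup_F=A^2w\cup_F+(2+A^{-2}d)\cup_B,\qquad X\cup_B=(2+A^2d)\cup_F+A^{-2}w\cup_B,$$
where $2+A^{-2}d=1-A^{-4}$ and $2+A^2d=1-A^4$. The trace is $(A^2+A^{-2})w=\mu+\nu$. The determinant is $w^2-(1-A^4)(1-A^{-4})=w^2-2+A^4+A^{-4}=\mu\nu$. So $\operatorname{tr}_U(X^j)=\mu^j+\nu^j$, and the proposition follows. $\square$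

## The polynomials $\lambda_i$ as eigenvectors of a difference operator

**Proposition 3.** For $i\ge1$, $\lambda_i=T_i(w)-r_i$ with $r_i=\dfrac{2xy}{T_i+z}$ for $i$ odd and $r_i=\dfrac{2(2-z)}{T_i-z}$ for $i$ even.

**Step 1: two families of equations.** As above, $c_j=\sum_{i}y_{ji}\hat c_i$, $c_j'=\sum_iy_{ji}'\hat c_i'$, $\beta_{ji}=(y_{ji},y_{ji}')_i\in K$; put $N_j=\beta_{j0}$. All these are free of $w$. Since $\hat c_i\in V^{(i)}$, $Z$ multiplies $y_{ji}\hat c_i$ by $\zeta_i$. By (2) and Proposition 2, for $j\ge1$,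
$$w^j=N_j+\sum_{i=1}^j\beta_{ji}\lambda_i,\tag{8}$$
$$\mu^j+\nu^j+2^j\eta_j=zN_j+\sum_{i=1}^j\zeta_i\beta_{ji}\lambda_i.\tag{9}$$

**Step 2: $\lambda_i$ up to a constant.** Identify $K[w]$ with the Laurent polynomials in $t$ invariant under $t\leftrightarrow t^{-1}$, and define $(\Theta f)(t)=f(A^2t)+f(A^{-2}t)$; this preserves the invariance. Then
$$\Theta w^j=\mu^j+\nu^j,\qquad \Theta T_i(w)=\zeta_iT_i(w)\ (i\ge1),\qquad \Theta1=2,$$
the second because $T_i(w)=t^i+t^{-i}$. Work in $K[w]/K$, on which $\Theta$ acts. As $\lambda_i$ is monic of degree $i$, $\{\lambda_i\}_{i\ge1}$ is a basis. By (8) and (9), $\Theta$ agrees on all $w^j$, hence everywhere on $K[w]/K$, with the operator $\lambda_i\mapsto\zeta_i\lambda_i$. But $\Theta$ has the eigenbasis $T_i(w)$ with distinct eigenvalues $\zeta_i$. Both $\lambda_i$ and $T_i(w)$ are monic of degree $i$, so $\lambda_i=T_i(w)-r_i$ with $r_i\in K$.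

**Step 3: the constants.** Let $w^j=b_{j0}+\sum_{i\ge1}b_{ji}T_i(w)$; by the binomial theorem $b_{ji}=\binom j{(j-i)/2}$ if $i\equiv j$ mod 2 and $0\le i\le j$, and $b_{ji}=0$ otherwise. Comparing with (8): $\beta_{ji}=b_{ji}$ for $i\ge1$, and $N_j=b_{j0}+\sum_{i\ge1}b_{ji}r_i$. Compare the constant terms of (9) in the basis $1,T_1(w),T_2(w),\dots$:
$$2b_{j0}+2^j\eta_j=zN_j-\sum_{i\ge1}\zeta_ib_{ji}r_i=zb_{j0}+\sum_{i\ge1}b_{ji}(z-\zeta_i)r_i.$$
At $t=1$ the expansion of $w^j$ gives $2^j=b_{j0}+2\sum_{i\ge1}b_{ji}$. For $j$ even,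
$$\sum_{i\ge1}b_{ji}(z-\zeta_i)r_i=(z-2)(2^j-b_{j0})=\sum_{i\ge1}b_{ji}\cdot2(z-2).$$
For $j$ odd, $b_{j0}=0$ and
$$\sum_{i\ge1}b_{ji}(z-\zeta_i)r_i=2^jxy=\sum_{i\ge1}b_{ji}\cdot2xy.$$
Since $(b_{ji})$ is unitriangular and vanishes unless $i\equiv j$ mod 2, we get $(z-\zeta_i)r_i=2(z-2)$ for $i$ even and $(z-\zeta_i)r_i=2xy$ for $i$ odd. Insert $\zeta_i=(-1)^iT_i$. $\square$

For $i=1,2$ these are the values found by hand.

## Assembling the determinant

*Proof of Theorem 1.* By (2), Proposition 1 and $\Delta_{n,n}=1$,
$$D_n^{\mathit{Mb}}=\prod_{k=1}^n\bigl[(T_k^2-z^2)\lambda_k\bigr]^{\binom{2n}{n-k}}\prod_{i=1}^{n-1}D_{n,i}.$$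
By Proposition 3,
$$(T_k^2-z^2)\lambda_k=(T_k-z)\bigl((T_k+z)T_k(w)-2xy\bigr)\ (k\text{ odd}),\qquad (T_k^2-z^2)\lambda_k=(T_k+z)\bigl((T_k-z)T_k(w)-2(2-z)\bigr)\ (k\text{ even}).$$
In both cases this is $(T_k+(-1)^kz)P_k$, which gives the formula. It holds in $K[w]$, hence in $\mathbb Z[d,w,x,y,z]\subset K[w]$. $\blacksquare$

Collecting, for each $k$, the factors $T_{2k}-2$ from $D_{n,1},\dots,D_{n,k-1}$ gives the equivalent form
$$D_n^{\mathit{Mb}}=\prod_{k=1}^n\Bigl[(T_k+(-1)^kz)\,P_k\,(T_{2k}-2)^{k-1}\Bigr]^{\binom{2n}{n-k}} .$$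

## Block form and nullity at special values

The argument also shows how the form degenerates when the variables are specialized. This supplement is not used in Theorem 1.

**Theorem 2.** Let $F$ be a field, $A\in F^\times$, $q=-A^2$, $d=q+q^{-1}$, $w,x,y,z\in F$. Assume $q^{2m}\ne1$ for $1\le m\le2n$ and $T_k(d)\ne(-1)^kz$ for $1\le k\le n$. Then there are matrices $Q,Q'$ over $F$, unitriangular for a suitable ordering of $\mathit{Mb}_n$, with
$$Q^{\mathsf T}G_n^{\mathit{Mb}}Q'=\bigoplus_{k=0}^n\lambda_k\,G(W_k(2n)),\qquad\lambda_0=1,\quad\lambda_k=\frac{P_k}{T_k-(-1)^kz},$$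
where $G_n^{\mathit{Mb}}$ is the matrix of the form and $G(W_k(2n))$ is the Gram matrix of $(\ ,\ )_k$. Moreover
$$\dim\ker G_n^{\mathit{Mb}}=\sum_{k:\,P_k=0}\binom{2n}{n-k}+\sum_{k:\,T_k+(-1)^kz=0}\binom{2n}{n-k}\qquad(1\le k\le n).$$

*Proof.* **Step 1: the block form survives.** For $1\le i<j\le n$, $\zeta_i-\zeta_j=(A^{2i}-A^{2j})(1-A^{-2(i+j)})$ vanishes in $F$ only if $A^{4m}=q^{2m}=1$ with $m=j-i$ or $m=i+j\le2n-1$, which is excluded. Also $\zeta_k=(-1)^kT_k\ne z$. Let $S\subset K$ be the localization of $\mathbb Z[A^{\pm1},x,y,z]$ at the differences of $z,\zeta_1,\dots,\zeta_n$; it maps to $F$. On $V(2m)$, $m\le n$, we have $\prod_{k=0}^m(Z-\zeta_k)=0$, so the $\pi_k$ are given by Lagrange interpolation in $Z$ with coefficients in $S$, and $\hat c_k,\hat c'_k$ have coefficients in $S$. Hence the change of basis of Lemma 2 is unitriangular over $S$ (with $w$ adjoined for the form), and the block identity specializes to $F$. The relation $(T_k-(-1)^kz)\lambda_k=P_k$ also specializes, and $T_k-(-1)^kz=\pm(\zeta_k-z)\ne0$.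

**Step 2: the blocks $k\ge1$.** $\det G(W_k(2n))=\prod_{l=k+1}^n(T_{2l}-2)^{\binom{2n}{n-l}}=\prod_{l=k+1}^n(q^l-q^{-l})^{2\binom{2n}{n-l}}\ne0$. So this block contributes $\binom{2n}{n-k}$ to the nullity if $P_k=0$, and $0$ otherwise.

**Step 3: the block $k=0$.** Since $[m]\ne0$ in $F$ for $1\le m\le2n$, the projectors $f_{2m}$, $m\le n$, exist over $\mathbb Z[A^{\pm1},z]$ localized at these $[m]$, and so over $F$. Steps 1–3 of the proof of Proposition 1 show that $G(W_0(2n))$ is unitriangularly congruent to $\bigoplus_{m=0}^n\nu_mg_m$, where $g_m$ is the cell Gram matrix of monic line diagrams $2m\to2n$. It is nonsingular by (4): the quantum integers there have index at most $2m+1+(n-m)\le 2n$ for $m<n$, and there are none for $m=n$. By (7), which specializes to $F$, $\nu_m$ is a nonzero multiple of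
$$\prod_{l\le m}(T_l^2-z^2)=\prod_{l\le m}(\zeta_l-z)(\zeta_l+z).$$
Here $\zeta_l-z\ne0$, and $\zeta_l+z=0$ for at most one $l\le n$, as the $\zeta_l$ are distinct. If such an $l$ exists, then $\nu_m=0$ exactly for $m\ge l$, and the nullity is $\sum_{m\ge l}s_{n,m}=\binom{2n}{n-l}$; otherwise it is $0$. Finally, $\zeta_l+z=0$ means $T_l+(-1)^lz=0$. $\square$
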